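# Almost every simple braid is pseudo-Anosov: linking numbers, anticoncentration, and a double cover

## 1. Braids, simple braids, and the Nielsen–Thurston types

Fix the disc $D=\{z\in\mathbb C:|z|\le 10\}$ and $n$ marked points $u_1<\dots<u_n$ in the real interval $(0,1)$.

**Definition (braid).** The braid group $\mathrm{Br}_n$ is the group of homeomorphisms of $D$ that fix $\partial D$ pointwise and preserve the set of marked points, up to isotopy through such homeomorphisms.

A textbook fact lets us think of a braid as a motion. A loop of configurations of $n$ distinct points in $D$ extends to an isotopy $F_s$ of $D$ rel $\partial D$ with $F_0=\mathrm{id}$. The mapping class of $F_1$ depends only on the homotopy class of the loop, and this gives an isomorphism from the fundamental group of the configuration space to $\mathrm{Br}_n$. (The Alexander trick is behind this: homeomorphisms of $D$ rel $\partial D$ form a contractible space.) The same holds for ordered configurations and mapping classes fixing each marked point.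

*Example.* $\sigma_i$ is the motion in which the $i$-th and $(i+1)$-st points exchange by a counterclockwise half turn about their midpoint. The half twist $\Delta$ rotates all points by a counterclockwise half turn. The full twist $\Delta^2$ rotates them once, and it is central.

**Definition (simple braid).** A braid is *simple* if it has a planar diagram in which all crossings are positive and any two strands cross at most once. We call a crossing positive if the difference of the two points makes a counterclockwise half turn. With the opposite convention one applies complex conjugation, which sends $\Delta^2$ to $\Delta^{-2}$ and invariant curves to invariant curves, so nothing below changes. The finite set of simple braids on $n$ strands is $E_n$.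

*Example.* In $\mathrm{Br}_3$ the braids $\sigma_1\sigma_2$ and $\Delta=\sigma_1\sigma_2\sigma_1$ are simple. The braid $\sigma_1^2$ is not. Its permutation is trivial, so in any diagram two strands cross an even number of times. In a simple diagram that means never, so the braid would be trivial, while in $\sigma_1^2$ the first two points wind once around each other.

We use one fact about simple braids (Elrifai–Morton 1994; Thurston, in Epstein et al., *Word Processing in Groups*, Ch. 9): each permutation $w\in S_n$ is induced by exactly one simple braid $\beta_w$. So $\#E_n=n!$, and a uniform random simple braid is the same thing as a uniform random permutation.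

**Definition (reducible).** An *essential curve* is a simple closed curve in $D$ that avoids the marked points and encloses at least $2$ and at most $n-1$ of them. A braid is *reducible* if it preserves, up to isotopy, a nonempty multicurve, that is, a finite set of pairwise disjoint, pairwise non-isotopic essential curves. The braid may permute the curves.

*Example.* $\sigma_1\in\mathrm{Br}_3$ preserves a circle around the first two points.

**Definition (periodic).** A braid is *periodic* if some positive power of it is a power of $\Delta^2$.

*Example.* $(\sigma_1\sigma_2\cdots\sigma_{n-1})^n=\Delta^2$ (textbook; picture $n$ points on a circle, each moving to the place of the next one).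

**Definition (pseudo-Anosov).** By the Nielsen–Thurston classification, a braid is pseudo-Anosov if and only if it is neither periodic nor reducible; we take this as the working definition. All three notions are invariant under conjugation.

*Example.* $\sigma_1\sigma_2^{-1}\in\mathrm{Br}_3$ is pseudo-Anosov. Its permutation is a $3$-cycle. An essential curve encloses $2$ of the $3$ points, and two disjoint non-isotopic ones would have to be nested or to enclose disjoint pairs, both impossible. So reducibility would give an invariant set of two points, which a $3$-cycle does not have. For periodicity, use the homomorphism to $SL_2(\mathbb Z)$ with $\sigma_1\mapsto\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $\sigma_2\mapsto\begin{pmatrix}1&0\\-1&1\end{pmatrix}$ (both sides of the braid relation go to $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$). It sends $\sigma_1\sigma_2$ to $\begin{pmatrix}0&1\\-1&1\end{pmatrix}$, whose cube is $-I$, so powers of $\Delta^2=(\sigma_1\sigma_2)^3$ go to $\pm I$. But $\sigma_1\sigma_2^{-1}\mapsto\begin{pmatrix}2&1\\1&1\end{pmatrix}$ has an eigenvalue larger than $1$, so no positive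 power is $\pm I$.

Now the question can be posed. Let
$$\pi_n=\frac{\#\{\beta\in E_n:\beta\text{ is not pseudo-Anosov}\}}{\#E_n}.$$
Pick a simple braid at random. *Is it pseudo-Anosov with probability tending to $1$ as $n\to\infty$; that is, does $\pi_n\to0$?* This is a conjecture coming from Luke Robitaille and Minh-Tâm Quang Trinh, "Simple Braids Tend toward Positive Entropy", arXiv:2312.00753 (2023). They prove that the proportion of simple braids with positive topological entropy tends to $100\%$. That does not settle the question: the entropy is zero if and only if the braid is periodic or reducible with solely periodic components, so a reducible braid with a pseudo-Anosov component has positive entropy and still is not pseudo-Anosov. The answer is yes.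

**Theorem 1.** There is a constant $C$ such that for all $n\ge3$
$$\frac4n-\frac C{n^2}\ \le\ \pi_n\ \le\ C\,n^{-1/110}.$$
In particular the proportion of pseudo-Anosov simple braids tends to $1$.

The exponent $1/110$ is not claimed to be optimal. The lower bound shows that no rate better than $1/n$ is possible. Throughout, $C$ is an absolute constant that may change from line to line.

## 2. Two, three, and four strands

*$n=2$.* The simple braids are $1$ and $\sigma_1$, and $\sigma_1^2=\Delta^2$. Both are periodic.

*$n=3$.* The six simple braids are $1$, $\sigma_1$, $\sigma_2$, $\sigma_1\sigma_2$, $\sigma_2\sigma_1$, $\Delta$. The braids $\sigma_1,\sigma_2$ are reducible, and the other four are periodic. So $\pi_3=1$.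

*$n=4$.* Write $w$ as the word $w(1)w(2)w(3)w(4)$. We borrow Lemma 9.1, whose proof needs only Section 3: $\beta_w$ is reducible if $w(1)=1$, or $w(n)=n$, or $w$ preserves some $\{i,i+1\}$.

- There are six permutations with $w(1)=1$. Four more have $w(4)=4$: $2134,2314,3124,3214$. Three more preserve a pair $\{i,i+1\}$: $2143$, $4231$, $4321$. These $13$ are reducible.
- $3412$, $3421$, $4312$ exchange $\{1,2\}$ and $\{3,4\}$. Take two small discs centered at $\pm2$, with the points $\pm2\pm\delta$ inside, and exchange the discs by translating their centers along a counterclockwise half turn. A difference of points in different discs is $\pm4e^{\mathrm i\theta}$, $0\le\theta\le\pi$, plus a real constant of size at most $2\delta$, so its real part is strictly monotone and vanishes once. Points in the same disc do not cross. This is the simple braid of $3412$. Adding one counterclockwise half turn inside the disc that arrives on the left or on the right gives $3421$ or $4312$. The two bounding circles form an invariant multicurve, so all three are reducible.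
- $2341,4123,2413,3142$ are $4$-cycles with three inversions. The words using $\sigma_1,\sigma_2,\sigma_3$ once each give four braids, $\sigma_1\sigma_2\sigma_3$, $\sigma_3\sigma_2\sigma_1$, $\sigma_1\sigma_3\sigma_2$, $\sigma_2\sigma_1\sigma_3$, and their permutations are four distinct $4$-cycles. A $4$-cycle is odd and not a transposition, so each of these has exactly three inversions; hence the three crossings are between distinct pairs, the braids are simple, and these are our four permutations. Now $(\sigma_1\sigma_2\sigma_3)^4=\Delta^2$, reversing words gives $(\sigma_3\sigma_2\sigma_1)^4=\Delta^2$, and the last two words are conjugate to $\sigma_3\sigma_1\sigma_2=\sigma_1\sigma_3\sigma_2$, which is conjugate to $\sigma_1\sigma_2\sigma_3$. All four are periodic.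
- $3241,4213,2431,4132$. Put one point at the center of a circle and three equally spaced points on it, and rotate counterclockwise by $2\pi/3$. Each difference of two points turns by $2\pi/3<\pi$, so its real part vanishes at most once; three points never have the same real part, since no three of them are ever collinear. Order the points by real part and push them vertically to the real axis at the start and at the end: we see a simple braid. Starting with a point at angle $170^\circ$, $190^\circ$, $10^\circ$, $-10^\circ$ gives $3241$, $4213$, $2431$, $4132$. The cube of each is a full rotation, so all four are periodic.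

That makes $13+3+4+4=24$, hence $\pi_4=1$. The small cases all say "never". The first simple pseudo-Anosov braid will appear in Section 4, on five strands.

## 3. Permutations as motions; linking numbers; random labels

**The motion.** We want one formula for $\beta_w$ in which all crossings can be computed. Let $W$ be a permutation of an $n$-element set $V$, let $u_v\in(0,1)$, $v\in V$, be distinct labels, and let
$$z_v(s)=(1-s)u_v+s\,u_{Wv}-\mathrm i\,s(1-s)(u_{Wv}-u_v),\qquad 0\le s\le1.\tag{1}$$
For $v\ne v'$ put $A=u_v-u_{v'}$ and $B=u_{Wv}-u_{Wv'}$, both nonzero. Then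
$$z_v-z_{v'}=(1-s)A+sB-\mathrm i\,s(1-s)(B-A).\tag{2}$$
This never vanishes: at $s=0,1$ it is $A$, $B$; for $0<s<1$ a zero would force $A=B$ and then $A=0$.

- If $AB>0$, the real part keeps its sign, and the net change of argument is $0$.
- If $AB<0$, the difference goes from one side of $0$ to the other by a counterclockwise half turn: through the lower half plane if $A<0<B$, through the upper one if $A>0>B$.

Put $\chi(v,v')=1$ if $AB<0$ and $\chi(v,v')=0$ otherwise. Over one step the argument of $z_v-z_{v'}$ changes by $\pi\chi(v,v')$.

**The motion is the simple braid $\beta_w$,** where $w$ is the permutation that $W$ induces on the ranks of the labels. To see this, use the same formula with independent start positions $a_1<\dots<a_n$ and end positions $b_1<\dots<b_n$, point $i$ moving from $a_i$ to $b_{w(i)}$, followed by the straight order-preserving motion from $b$ to $a$. By the same computation there are no collisions for any $(a,b)$. So the class does not change when $b$ is deformed, and it depends on $a$ only up to order-preserving identification of the base configurations. For $b=a$ it is our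 motion. For generic $(a,b)$ no three of the segments from $a_i$ to $b_{w(i)}$ are concurrent, since concurrency at time $s$ says that three points $(a_i,b_{w(i)})$ lie on the line $(1-s)X+sY=\text{const}$. Projecting to real parts then gives a diagram of straight strands, with all crossings positive and any two strands crossing at most once. So the braid is simple, and by uniqueness it is $\beta_w$.

**Linking numbers.** If $W^N$ fixes $v$ and $v'$, put
$$\mathrm{lk}_N(v,v')=\tfrac12\sum_{k<N}\chi(W^kv,W^kv').$$
This is the winding number of $z_v-z_{v'}$ about $0$ over $\beta^N$; it is an integer and depends only on the braid. For a cycle $c$ of length $\ell$ write $c=(c_j)_{j\in\mathbb Z/\ell}$ with $Wc_j=c_{j+1}$, where $c_0$ is chosen by a rule depending on $W$ only (say, the least element for a fixed order on $V$). Put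
$$f_c(d)=\sum_{k\in\mathbb Z/\ell}\chi(c_k,c_{k+d})\quad(d\not\equiv0),\qquad\text{so}\quad \mathrm{lk}_N(c_j,c_{j+d})=\frac N{2\ell}f_c(d)\ \text{ if }\ell\mid N.\tag{3}$$
For distinct cycles $c,T$ put
$$X(c,T)=\sum_{v\in c,\ y\in T}\chi(v,y),\tag{4}$$
which is symmetric in $c,T$.

*Example.* Take $w=3241$, with cycles $c=(1,3,4)$ and $T=(2)$. The pairs $(1,3),(3,4),(4,1)$ go to $(3,4),(4,1),(1,3)$, with $\chi=0,1,1$, so $f_c(1)=2$. The pairs $(1,2),(3,2),(4,2)$ go to $(3,2),(4,2),(1,2)$, with $\chi=1,0,1$, so $X(c,T)=2$. Over $\beta^3$ every two strands have linking number $1$, as they must, since $\beta^3=\Delta^2$.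

**Random model.** Let $W$ be a uniform permutation of $V$ and let $(u_v)$ be i.i.d. uniform on $(0,1)$, independent of $W$. Given the labels, the induced permutation of ranks is uniform in $S_n$. So $\beta$, the braid of (1), is a uniform random simple braid. The gain is that cycles and labels have been separated: given $W$, the labels are independent.

The expected number of ordered tuples of distinct cycles of $W$ with prescribed lengths $\ell_1,\dots,\ell_k$ is
$$\frac{n!}{(n-\sum\ell_i)!}\cdot\prod\ell_i^{-1}\cdot\frac{(n-\sum\ell_i)!}{n!}=\prod\ell_i^{-1}\quad\text{if }\textstyle\sum\ell_i\le n,\tag{5}$$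
and $0$ otherwise: choose the entries in order, divide by the rotations, and multiply by the probability that $W$ acts as prescribed. By the union bound:

> **(T)** The probability that some ordered tuple of distinct cycles with lengths $\ell_1,\dots,\ell_k$ has a given property is at most $\prod\ell_i^{-1}$ times the probability of that property for i.i.d. uniform labels.

## 4. What a reducing curve forces on linking numbers

**Blocks.** Suppose $\beta$ is reducible. Take a curve $C_1$ of an invariant multicurve and its orbit $C_1,\dots,C_r$ (distinct, disjoint, $\beta C_i=C_{i+1}$ with indices mod $r$). They bound discs $D_i$ with marked point sets $B_i$. All $|B_i|$ are equal. Nested discs with equally many points have isotopic boundaries, so the $D_i$ are not nested, and the $B_i$ are disjoint. Thus $W(B_i)=B_{i+1}$ and $2\le|B_i|\le n-1$. The set $S=\bigcup B_i$ is a union of cycles. A cycle $c\subset S$ of length $\ell$ visits the blocks in cyclic order, so $r\mid\ell$ and $|c\cap B_i|=\ell/r$. For $v\in B_1$ we have $W^kv\in B_1$ if and only if $r\mid k$.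

*Example (five strands).* Let $w=35214$, a single cycle $c=(1,3,2,5,4)$. The pairs $(c_k,c_{k+1})=(1,3),(3,2),(2,5),(5,4),(4,1)$ go to $(3,2),(2,5),(5,4),(4,1),(1,3)$, with $\chi=1,1,1,0,1$, so $f_c(1)=4$. The pairs $(c_k,c_{k+2})=(1,2),(3,5),(2,4),(5,1),(4,3)$ go to $(3,5),(2,4),(5,1),(4,3),(1,2)$, with $\chi=0,0,1,0,1$, so $f_c(2)=2$. If $\beta^N=\Delta^{2k}$ with $N\ge1$, then $W^N=\mathrm{id}$ and all $\mathrm{lk}_N$ are equal to $k$, so $f_c(1)=f_c(2)$ by (3), which is false. If $\beta$ were reducible, then $r\mid5$: for $r=5$ each block has one point, and for $r=1$ the block is all of $V$. Both are excluded. So $\beta_w$ is pseudo-Anosov.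

The first lemma extracts what a curve says about two points inside and one outside. It has two parts: an equality of linking numbers, and a finer statement about a loop in a twice-punctured plane. The second part will not be used until Section 7, where it is indispensable.

**Lemma 4.1.** Let $p\ne p'$ be in $B_i$, let $y\notin B_i$, let $r\mid N$, and let $W^N$ fix $p,p',y$. Then $\mathrm{lk}_N(p,y)=\mathrm{lk}_N(p',y)$. Moreover the loop
$$\lambda=\frac{2z_y-z_p-z_{p'}}{z_{p'}-z_p}\in\mathbb C\setminus\{\pm1\}\tag{6}$$
traced over $\beta^N$ is freely homotopic in $\mathbb C\setminus\{\pm1\}$ to the $e$-fold counterclockwise circle $|\lambda|=2$, where $e=\mathrm{lk}_N(p,y)-\mathrm{lk}_N(p,p')$.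

The coordinate $\lambda$ is the position of $y$ after the affine change of coordinate that puts $p$ at $-1$ and $p'$ at $1$. Indeed $\lambda=-1$ iff $z_y=z_p$, and $\lambda=1$ iff $z_y=z_{p'}$.

*Proof.* **Step 1: put the curve in standard position.** Forget all other points. Let $f$ be a homeomorphism of $D$ representing $\beta^N$, and let $F_s$ be an isotopy rel $\partial D$ from $\mathrm{id}$ to $f$ realizing the motion. There is a homeomorphism $h$ of $D$ rel $\partial D$ with $h(D_i)=\{|z|\le2\}$, $h(p)=-1$, $h(p')=1$, $h(y)=4$. By the Alexander trick there is an isotopy $h_q$ rel $\partial D$ from $h_0=\mathrm{id}$ to $h_1=h$. Applying $h_q$ to the motion is a free homotopy of loops in the ordered configuration space, ending at the motion of $(-1,1,4)$ under $hF_sh^{-1}$, an isotopy from $\mathrm{id}$ to $f'=hfh^{-1}$. Since $r\mid N$, $\beta^N$ preserves $C_i$ up to isotopy. So after an isotopy rel the three points and $\partial D$, which does not change the homotopy class of the loop, $f'$ is the identity on $|z|=2$.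

**Step 2: list all such mapping classes.** Inside the circle, the pure mapping class group of a disc with two marked points rel boundary is $\mathbb Z$, generated by the full twist. Outside, the mapping class group rel boundary of an annulus with one marked point is $\mathbb Z^2$, generated by the two boundary twists (Farb–Margalit, *A Primer on Mapping Class Groups*). The loop class in the configuration space is determined by the mapping class. Hence the loop is homotopic to $\mathsf A^a\mathsf R^b$ with integers $a,b$, where $\mathsf A$ rotates $\pm1$ once counterclockwise about $0$ fixing $4$ (the twist along $|z|=2$), and $\mathsf R$ rotates all three points once counterclockwise about $0$ (the twist along $\partial D$).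

**Step 3: read off the numbers.** Under $\mathsf R$ all three pairs wind once. Under $\mathsf A$ only $p,p'$ wind around each other. So $\mathrm{lk}_N(p,p')=a+b$ and $\mathrm{lk}_N(p,y)=\mathrm{lk}_N(p',y)=b$. Under $\mathsf R$ the coordinate $\lambda$ is constant, and under $\mathsf A$ it is $8/(2e^{\mathrm i\phi})=4e^{-\mathrm i\phi}$, once clockwise around $|\lambda|=4$. So the $\lambda$-loop is the $(-a)$-fold circle, and $-a=b-(a+b)=e$. $\square$

If $r=1$ the points of a cycle inside the curve can be averaged, which gives a congruence.

**Lemma 4.2.** If $r=1$, $c\subset B_1$ is a cycle of length $\ell$, and $T$ is a cycle with $T\cap B_1=\emptyset$, then $X(c,T)\equiv0\pmod{2\ell}$.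

*Proof.* The idea is that all points of $D_1$ wind around $y\in T$ equally often, up to corrections that cancel in the sum over $c$. Represent $\beta$ by $f$ with $f(D_1)=D_1$. Let $F_s$, $0\le s\le1$, be an isotopy rel $\partial D$ from $\mathrm{id}$ to $f$ consisting of an isotopy realizing the motion (1) followed by an isotopy rel the marked points, and extend it by $F_{s+k}=F_sf^k$. Let $t=|T|$ and $y\in T$ (elements also denote their positions). As $D_1$ is a disc not containing $y$, we can fix a branch of $\arg(x-y)$ for $x\in D_1$. Now $F_t=f^t$ preserves $D_1$ and fixes $y$. So for $x\in D_1$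
$$\frac1{2\pi}\Big[\text{change of }\arg\big(F_s(x)-F_s(y)\big)\text{ on }[0,t]\Big]-\frac1{2\pi}\Big[\arg\big(F_t(x)-y\big)-\arg(x-y)\Big]$$
is an integer depending continuously on $x$, hence a constant $L$. Sum over $x\in c$. Since $f^t$ permutes $c$, the second terms cancel. The pairs $(f^kx,f^ky)$ with $x\in c$, $0\le k<t$ run once through $c\times T$, so the first terms sum to $\frac1{2\pi}\sum_{c\times T}\pi\chi=\frac12X(c,T)$. So $\frac12X(c,T)=\ell L$. $\square$

## 5. Short cycles, where linking numbers say nothing, and the five alternatives

The first plan is now visible. A reducing curve forces an equality or a congruence between the random integers $f_c(d)$ and $X(c,T)$. When a long cycle is involved, such an integer is a sum of many nearly independent contributions, so it should take any single value with small probability. Bound these probabilities and sum over all cycles with (T). Section 6 carries this out, and it handles every reducing curve except one kind.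

**Where the plan stops.** Let $M$ be a long cycle of length $m$, outside all the blocks, and let $c$ be a short cycle of length $\ell$ having at least two points $p,p'$ in one block. Suppose $\gcd(\ell,m)=1$ and $N=\ell m$. For $y\in M$ the pairs $(W^kp,W^ky)$, $k<N$, run once through $c\times M$, so
$$\mathrm{lk}_N(p,y)=\tfrac12X(c,M)=\mathrm{lk}_N(p',y)$$
*automatically*, whether or not a curve exists. What remains, when $r=1$, is the congruence of Lemma 4.2. For $\ell=2$ it reads $X(c,M)\equiv0\pmod4$, whereas $X(c,M)=2\,\mathrm{lk}_N(p,y)$ is always even. A bound on the probability of a single value is useless against a condition of fixed modulus on a sum that ranges over $[0,2m]$. And short cycles cannot be neglected: by (5) the expected number of $2$-cycles is $\frac12$ for every $n\ge2$.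

Lemma 4.1 does contain more: the free homotopy class of the $\lambda$-loop, in a plane with two punctures whose fundamental group is free. Linking numbers see only its abelianization. Here is an invariant that sees more.

*Example (a loop with zero linking and nonzero winding upstairs).* The map $\Phi(\mu)=\frac12(\mu+\mu^{-1})$ is a double covering $\mathbb C^*\setminus\{\pm1\}\to\mathbb C\setminus\{\pm1\}$. Keep $p=-1$, $p'=1$ fixed and let $y=\lambda$ run from $0$ along $aba^{-1}b^{-1}$, where $a$ goes along the real axis to near $1$, around $1$, and back, and $b$ does the same at $-1$. All linking numbers are $0$, so $e=0$. Over $\lambda=0$ lie $\mu=\pm\mathrm i$. Since $\Phi(\mu)-1=(\mu-1)^2/(2\mu)$, the lift of $a$ or $a^{-1}$ makes a half turn about $\mu=1$: it runs from $\mathrm i$ along the unit circle to near $1$, and on to $-\mathrm i$ ($\arg\mu$ changes by $-\pi$), or from $-\mathrm i$ to $\mathrm i$ (by $+\pi$). Likewise the lift of $b$ or $b^{-1}$ runs from $\mathrm i$ past $-1$ to $-\mathrm i$ (by $+\pi$) or from $-\mathrm i$ past $-1$ to $\mathrm i$ (by $-\pi$). Starting at $\mathrm i$, the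 four pieces of $aba^{-1}b^{-1}$ each change $\arg\mu$ by $-\pi$. So the lift is closed with winding number $-2$ about $0$. A loop homotopic to the $0$-fold circle would lift with winding number $0$. So this motion violates the conclusion of Lemma 4.1, although its linking numbers do not show it.

For cycles shorter than a threshold $K$ we will use this winding number, and for all others linking numbers. The next proposition sorts the cases.

**Proposition 5.1.** Suppose $\beta$ is not pseudo-Anosov and $W$ has a unique longest cycle $M$, of length $m\ge5$. Let $5\le K\le m$. Then one of the following holds.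

- (a) $f_c(1)=f_c(1+r)$ for some cycle $c$ of length $\ell\ge K$ and some divisor $1\le r<\ell$ of $\ell$.
- (b) $X(M,T)\equiv0\pmod{2m}$ for some cycle $T\ne M$.
- (c) $X(c,M)\equiv0\pmod{2\ell}$ for some cycle $c\ne M$ of length $\ell\ge K$.
- (d) $X(c,M)=X(c',M)$ for distinct cycles $c,c'\ne M$ of equal length.
- (e) For some cycle $c\ne M$ of length $2\le\ell<K$ and some $1\le d<\ell$, the conclusions of Lemma 4.1 hold for $p=c_0$, $p'=c_d$, $y=M_0$, $N=\mathrm{lcm}(\ell,m)$.

*Proof.* **Periodic braids.** Some $\beta^N$ with $N\ge1$ is a power of $\Delta^2$, so $W^N=\mathrm{id}$, all $\mathrm{lk}_N$ agree, and (3) gives $f_M(1)=f_M(2)$. This is (a) with $c=M$, $r=1$.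

From now on $\beta$ is reducible; take blocks as in Section 4. As $S$ is a union of cycles, either $M\subset S$ or $M\cap S=\emptyset$.

**Case $M\subset S$.** Here $r\mid m$, and we split by $r$.

- $r=m$. Then $M$ meets $B_1$ once, and $|B_1|\ge2$, so $B_1$ meets another cycle in $S$. Its length is a multiple of $m$, which contradicts that $M$ is the unique longest cycle.
- $2\le r<m$. Take $v\in M\cap B_1$, $v'=W^rv\in B_1$, $y=W^{r+1}v\in B_2$, so $v'\ne v$ and $y\notin B_1$. Lemma 4.1 with $N=m$ gives $\mathrm{lk}_m(v,y)=\mathrm{lk}_m(v',y)$, that is, $f_M(1+r)=f_M(1)$. This is (a); note $1+r\le\frac m2+1<m$.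
- $r=1$. Then $V\setminus B_1$ is nonempty and $W$-invariant, so it contains a cycle $T$, and Lemma 4.2 with $c=M$ gives (b).

**Case $M\cap S=\emptyset$.** Suppose first that every cycle in $S$ meets $B_1$ exactly once. All these cycles have length $r$, and there are at least two: $c\ni v$ and $c'\ni v'$ with $v,v'\in B_1$. Let $W^N=\mathrm{id}$ with $N\ge1$; then $r\mid N$. Lemma 4.1 gives $\mathrm{lk}_N(v,y)=\mathrm{lk}_N(v',y)$ for each $y\in M$. Now
$$\sum_{y\in M}\mathrm{lk}_N(v,y)=\tfrac12\sum_{k<N}\sum_{y\in M}\chi(W^kv,W^ky)=\tfrac12\sum_{k<N}\sum_{y\in M}\chi(W^kv,y)=\frac N{2r}X(c,M),$$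
and the same holds for $v',c'$. So (d) holds.

Otherwise some cycle $c\subset S$ has length $\ell=rq$ with $q\ge2$ and meets every $B_i$ in at least two points.

- $\ell\ge K$, $r\ge2$: the argument of the second bullet, with $c$ for $M$, gives (a) (here $r\le\ell/2$ and $\ell\ge5$).
- $\ell\ge K$, $r=1$: Lemma 4.2 with $T=M$ gives (c).
- $\ell<K$: the element $c_0$ lies in some $B_i$ together with another $c_d$. Since $M\cap S=\emptyset$ and $r\mid\ell\mid N$, Lemma 4.1 gives (e). $\square$

## 6. Anticoncentration of linking numbers

This section bounds the probabilities of (a)–(d) for fixed cycles. In this section and the next, $W$ is fixed and the labels are i.i.d. uniform on $(0,1)$. The input is the Kolmogorov–Rogozin inequality (Rogozin 1961): for independent integer-valued $\xi_j$,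
$$\sup_a\Pr\Big(\sum\xi_j=a\Big)\le C\Big(\sum_j\big(1-\sup_a\Pr(\xi_j=a)\big)\Big)^{-1/2}.$$

We always apply it after conditioning on most labels. The next lemma packages this.

**Lemma 6.1.** Suppose that, conditionally on some labels, the integer-valued $\xi_j$ ($j\in J$) are independent, and that $1-\sup_a\Pr(\xi_j=a)\ge\kappa$, with $0<\kappa\le1$, whenever an event $E_j$, determined by the conditioning, holds. Suppose the $E_j$ are independent with probability at least $\rho>0$. Then for every integer $a$, which may depend on the conditioning,
$$\Pr\Big(\sum_{j\in J}\xi_j=a\Big)\le C(\kappa\rho|J|)^{-1/2}.\tag{7}$$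

*Proof.* Let $Z$ be the number of $E_j$ that occur. Given the conditioning, each atom of $\sum\xi_j$ is at most $\min(1,C(\kappa Z)^{-1/2})\le C(\kappa(Z+1))^{-1/2}$: for $Z\ge1$ use $Z\ge(Z+1)/2$, and for $Z=0$ use $\kappa\le1$. The variable $Z$ dominates $Z'\sim\mathrm{Bin}(|J|,\rho)$, and
$$\mathbb E\frac1{Z'+1}=\sum_k\binom{|J|}k\frac{\rho^k(1-\rho)^{|J|-k}}{k+1}=\frac{1-(1-\rho)^{|J|+1}}{(|J|+1)\rho}\le\frac1{\rho|J|}.$$
By Cauchy–Schwarz, $\mathbb E(Z+1)^{-1/2}\le(\rho|J|)^{-1/2}$. $\square$

To find a good $\kappa$ we use one remark throughout: if $\xi_j$ takes two different values with probability at least $\kappa$ each, then $1-\sup_a\Pr(\xi_j=a)\ge\kappa$. When $\kappa$ and $\rho$ depend on further labels, we condition on these first and average (7) at the end.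

**Lemma 6.2 (for (a)).** If $\ell\ge5$ and $r\mid\ell$, $1\le r<\ell$, then $\Pr(f_c(1)=f_c(1+r))\le C\ell^{-1/2}$.

*Proof.* **Step 1: isolate far-apart labels.** Let $e=1+r$. Then $2\le e\le\ell-2$ (if $\ell\ge6$ use $r\le\ell/2$; if $\ell=5$ then $r=1$), so $e\not\equiv0,\pm1$ mod $\ell$. Write $u_k$ for the label of $c_k$. The term $\chi(c_k,c_{k+e})$ of $f_c(e)$ is $1[(u_k-u_{k+e})(u_{k+1}-u_{k+1+e})<0]$; it involves $u_j$ for $k=j,\ j-1,\ j-e,\ j-1-e$. The term of index $k$ of $f_c(1)$ is $1[(u_k-u_{k+1})(u_{k+1}-u_{k+2})<0]$. So all terms involving $u_j$ use only labels in $j+\mathcal W$, where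
$$\mathcal W=\{-2,\dots,2\}\cup\{\pm e-1,\pm e,\pm e+1\},\qquad|\mathcal W|\le11,\quad|\mathcal W-\mathcal W|\le121.$$
The windows $j+\mathcal W$ and $j'+\mathcal W$ meet only if $j-j'\in\mathcal W-\mathcal W$, so a greedy choice gives $J\subset\mathbb Z/\ell$ with $|J|\ge\ell/121$ and pairwise disjoint windows. Given the labels off $J$, $f_c(1)-f_c(e)=\mathrm{const}+\sum_{j\in J}\xi_j(u_j)$ with independent summands.

**Step 2: find an event on which $\xi_j$ is not constant.** In the $d=e$ terms, $u_j$ enters only through $u_j-u_{j\pm e}$, so as functions of $u=u_j$ they change only at $u_{j\pm e}$. The $d=1$ terms involving $u_j$ are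
$$1[(u_{j-2}-u_{j-1})(u_{j-1}-u)<0]+1[(u_{j-1}-u)(u-u_{j+1})<0]+1[(u-u_{j+1})(u_{j+1}-u_{j+2})<0].$$
Let $E_j$ be the event
$$u_{j-1}<\tfrac14,\quad u_{j+1}\in(\tfrac7{16},\tfrac9{16}),\quad u_{j+2}>\tfrac34,\quad u_{j\pm e}\notin(\tfrac14,\tfrac34).$$
We have $j\pm e\notin\{j,j\pm1\}$, a coincidence $j\pm e=j+2$ is consistent, and coincidences only reduce the number of conditions. So $\Pr(E_j)\ge\frac14\cdot\frac18\cdot\frac14\cdot\frac14=\frac1{512}$. The $E_j$ use disjoint windows, so they are independent, and they are determined by labels off $J$.

On $E_j$ let $u$ pass from $(\frac14,\frac7{16})$ to $(\frac9{16},\frac34)$. The $d=e$ terms do not change, and the first $d=1$ term does not change because $u_{j-1}-u<0$ throughout. The second and third both change from $0$ to $1$: the factors $u_{j-1}-u$ and $u_{j+1}-u_{j+2}$ are negative, and $u-u_{j+1}$ changes from negative to positive. So $\xi_j$ is constant on each of the two intervals, and the two values differ by $2$. Hence $\kappa=\frac3{16}$, and (7) applies with $\rho=\frac1{512}$. $\square$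

For (b)–(d) we need how $X$ depends on one label. For a cycle $\mathcal B$ and $p,q\in(0,1)$ let
$$G_{\mathcal B}(u;p,q)=\sum_{y\in\mathcal B}\Big(1[(p-u_y)(u-u_{Wy})<0]+1[(u-u_y)(q-u_{Wy})<0]\Big).\tag{8}$$
If $x$ lies in a cycle $\mathcal A\ne\mathcal B$ with $|\mathcal A|\ge3$, the terms of $X(\mathcal A,\mathcal B)$ that involve $u_x$ are those with $v=W^{-1}x$ and $v=x$. So $X(\mathcal A,\mathcal B)=X_0+G_{\mathcal B}(u_x;u_{W^{-1}x},u_{Wx})$ with $X_0$ not depending on $u_x$. Also $0\le G_{\mathcal B}\le2|\mathcal B|$.

The next lemma gains from the length of $\mathcal B$. The difficulty is the congruence, which admits many values of $X$. Doubling one label of $\mathcal A$ replaces $X$ by a difference $D$ with $|D|\le2b$, for which the congruence admits only three values.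

**Lemma 6.3 (for (b) and (c)).** Let $\mathcal A\ne\mathcal B$ be cycles with $|\mathcal A|\ge3$, $|\mathcal B|=b$, and let $\ell\ge b$ be an integer. Then $\Pr(X(\mathcal A,\mathcal B)\equiv0\bmod 2\ell)\le C\,b^{-1/4}$.

*Proof.* For $b\le2$ the bound holds as soon as $C\ge2^{1/4}$, so let $b\ge3$.

**Step 1: double one label, to make the congruence a short list of equations.** Fix $x\in\mathcal A$, let $p,q$ be the labels of $W^{-1}x,Wx$, let $u=u_x$, and let $u'$ be an independent copy of $u$. Condition on all labels except $u_x$. By Cauchy–Schwarz,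
$$\Pr(X\equiv0)^2\le\mathbb E\big[\Pr(X\equiv0\mid\cdot)^2\big]\le\Pr(D\equiv0\bmod 2\ell),\qquad D=G_{\mathcal B}(u;p,q)-G_{\mathcal B}(u';p,q).$$
Exchanging $u,u'$ negates $D$, so we may condition on $u'<u$; let $I=(u',u)$. Comparing the indicators in (8) at $u$ and $u'$: if $p>u_y$, then $1[u<u_{Wy}]-1[u'<u_{Wy}]=-1[u_{Wy}\in I]$; if $p<u_y$, we get $+1[u_{Wy}\in I]$. The second indicator behaves in the same way, with $q-u_{Wy}$ as the fixed factor. So almost surely $D=\sum_{y\in\mathcal B}H(u_y,u_{Wy})$ with
$$H(s,s')=\mathrm{sgn}(s-p)1[s'\in I]+\mathrm{sgn}(s'-q)1[s\in I].$$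
Hence $|D|\le2b\le2\ell$, and it suffices to show $\Pr(D=a_0)\le Cb^{-1/2}$ for each $a_0\in\{0,\pm2\ell\}$.

**Step 2: apply Lemma 6.1 in the labels of $\mathcal B$.** Number $\mathcal B$ cyclically by $1,\dots,b$ and let $J=\{2,5,8,\dots\}$ with $|J|=\lfloor b/3\rfloor\ge b/5$, so that the windows $\{j-1,j,j+1\}$ are disjoint. Given $p,q,u,u'$ and the labels off $J$, $D=\mathrm{const}+\sum_{j\in J}\xi_j(u_j)$ with $\xi_j(s)=H(u_{j-1},s)+H(s,u_{j+1})$. Let $E_j$ be the event that $u_{j\pm1}\notin I$ and $\mathrm{sgn}(u_{j-1}-p)=\mathrm{sgn}(u_{j+1}-q)$. On $E_j$ we have $\xi_j(s)=\pm2\cdot1[s\in I]$, so $1-\sup_a\Pr(\xi_j=a)=\kappa:=\min(\delta,\theta)$, where $\delta=|I|$ and $\theta=1-\delta$. Moreover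
$$\Pr(E_j)=\rho=\theta^2\big(\alpha\gamma+(1-\alpha)(1-\gamma)\big),\qquad\theta\alpha=|(p,1)\setminus I|,\quad\theta\gamma=|(q,1)\setminus I|.$$
By (7), $\Pr(D=a_0\mid p,q,u,u')\le C(\kappa\rho b)^{-1/2}$.

**Step 3: check that $\mathbb E(\kappa\rho)^{-1/2}<\infty$.** Work given $u,u'$.

- Conditionally on $p\notin I$, $\alpha$ is uniform on $[0,1]$ and independent of $\gamma$. The expression $\alpha\gamma+(1-\alpha)(1-\gamma)$ is a nonnegative affine function of $\alpha$ with endpoint values $1-\gamma$ and $\gamma$, one of which is at least $\frac12$. So it is at least $\alpha/2$ or at least $(1-\alpha)/2$, and its $-\frac12$ power has mean at most $\int_0^1(x/2)^{-1/2}dx=2\sqrt2$.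
- If $p\in I$, $q\notin I$, the same holds with the roles of $p,q$ exchanged.
- If $p,q\in I$, then $\alpha=\gamma$ and the expression is at least $\frac12$.

So $\mathbb E[\rho^{-1/2}\mid u,u']\le2\sqrt2\,\theta^{-1}$. Given $u'<u$, $\delta$ has density $2\theta$, so $\mathbb E[\kappa^{-1/2}\theta^{-1}]=2\int_0^1\min(\delta,1-\delta)^{-1/2}d\delta<\infty$. $\square$

When $T$ is short, Lemma 6.3 with $b=|T|$ gives too little for (b), so there we gain from the length of $M$ instead. We need the distribution of gaps. For $k$ i.i.d. uniform points on $(0,1)$ the $k+1$ spacings $s_i$ are Dirichlet$(1,\dots,1)$: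
$$\mathbb E\prod s_i^{\alpha_i}=\prod\Gamma(1+\alpha_i)\cdot\frac{\Gamma(k+1)}{\Gamma(k+1+\sum\alpha_i)}\qquad(\alpha_i>-1).\tag{9}$$
*Example.* For $k=1$ the spacings are $x$ and $1-x$, and (9) with both exponents $-\frac12$ is $\int_0^1(x(1-x))^{-1/2}dx=\Gamma(\frac12)^2=\pi$.

**Lemma 6.4 (for (b), short $T$).** If $|M|=m\ge3$ and $T\ne M$, $|T|=t\le m$, then $\Pr(X(M,T)\equiv0\bmod2m)\le C\,t^{3/2}m^{-1/2}$.

*Proof.* If $t>m/3$, then $t^{3/2}m^{-1/2}\ge3^{-3/2}$ and the claim is trivial for $C\ge3^{3/2}$. So let $t\le m/3$.

**Step 1: few enough summands that only one value is allowed.** Take $J\subset M$ with disjoint windows $\{j-1,j,j+1\}$ and $|J|=\lfloor m/(3t)\rfloor\ge m/(6t)$. Given the labels off $J$, including those of $T$, $X=X_0+\sum_{j\in J}\xi_j$ with independent $\xi_j=G_T(u_j;u_{j-1},u_{j+1})\in[0,2t]$. The sum lies in $[0,2m/3]$, so at most one value of it makes $X\equiv0$ mod $2m$.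

**Step 2: two values of $\xi_j$.** Let $F(x)$ be the number of labels of $T$ below $x$, let $a$ be the least label of $T$ and $1-b'$ the greatest. With $p=u_{j-1}$, $q=u_{j+1}$, (8) gives $\xi_j=F(p)+F(q)$ for $u_j<a$ and $\xi_j=2t-F(p)-F(q)$ for $u_j>1-b'$. These differ iff $F(p)+F(q)\ne t$. Call this event $E_j$; on it we may take $\kappa=\min(a,b')$.

**Step 3: $E_j$ is likely enough.** Let $h\le h'$ be the $\lceil t/2\rceil$-th and the $(\lfloor t/2\rfloor+1)$-th smallest labels of $T$. If $p<h$ and $q<h'$, then $F(p)+F(q)\le(\lceil t/2\rceil-1)+\lfloor t/2\rfloor=t-1$. If $p>h'$ and $q>h$, then $F(p)+F(q)\ge t+1$. Hence $\Pr(E_j\mid T)\ge hh'+(1-h)(1-h')\ge(a+b')/4$: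

- if $h\le\frac12\le h'$, it is at least $\frac h2+\frac{1-h'}2\ge\frac{a+b'}2$;
- otherwise $h,h'$ are on the same side of $\frac12$ and it is at least $\frac14\ge\frac{a+b'}4$.

**Step 4: average over $T$.** Since $\min(a,b')(a+b')\ge ab'$, (7) and (9) give the bound $C|J|^{-1/2}\,\mathbb E(ab')^{-1/2}=C|J|^{-1/2}\pi t\le C\,t^{3/2}m^{-1/2}$; here $\mathbb E(ab')^{-1/2}=\Gamma(\frac12)^2\,\Gamma(t+1)/\Gamma(t)=\pi t$. $\square$

**Lemma 6.5 (for (d)).** Let $c,c',M$ be distinct cycles with $|c|=|c'|=r$, $|M|=m\ge3$. Then $\Pr(X(c,M)=X(c',M))\le C\,r^2m^{-1/2}$.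

*Proof.* Again we vary labels of $M$. Take windows in $M$ as above with $|J|=\lfloor m/3\rfloor\ge m/5$. Given the labels off $J$, $X(c,M)-X(c',M)=\mathrm{const}+\sum_{j\in J}\xi_j$ with $\xi_j=G_c-G_{c'}$ at $(u_j;p,q)$, $p=u_{j-1}$, $q=u_{j+1}$. Let $s_1,s_2,b$ be the first, second and last spacings of the $2r$ labels of $c\cup c'$ (there are $2r+1\ge3$ spacings), and let
$$\psi(x)=\#\{\text{labels of }c\text{ below }x\}-\#\{\text{labels of }c'\text{ below }x\}.$$
As in Lemma 6.4, $\xi_j=\psi(p)+\psi(q)$ for $u_j<s_1$ and $\xi_j=-(\psi(p)+\psi(q))$ for $u_j>1-b$. Now $\psi=0$ on $(0,s_1)$, and $\psi$ is a constant $\pm1$ on $(s_1,s_1+s_2)$. So the two values differ almost surely if $p\in(s_1,s_1+s_2)$ and $q\in(0,s_1+s_2)$, since then $\psi(p)+\psi(q)$ is $\pm1$ or $\pm2$. We may take $\kappa=\min(s_1,b)\ge s_1b$ and $\rho=s_2(s_1+s_2)\ge s_2\sqrt{s_1s_2}$. By (7) and (9) the probability is at most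
$$Cm^{-1/2}\,\mathbb E\big[s_1^{-3/4}s_2^{-3/4}b^{-1/2}\big]=Cm^{-1/2}\,\Gamma(\tfrac14)^2\Gamma(\tfrac12)\frac{\Gamma(2r+1)}{\Gamma(2r-1)}\le C\,r^2m^{-1/2}.\qquad\square$$

## 7. Winding in the double cover

It remains to bound the probability of (e). We lift the $\lambda$-loop through the double covering $\Phi$ of Section 5. If (e) holds, the winding number of the lift about $0$ is $\pm e$, so it is determined by linking numbers. But the two sides behave very differently. The linking side is a sum of $N$ terms with a mean that is typically of order $N$. On the winding side each step contributes with a sign, and this sign flips whenever $y$ enters the gap between $p$ and $p'$ and leaves it across the strand by which it came. Such flips happen at random all the time, so the winding side is typically of much smaller order. Hence the two sides rarely agree.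

**Lemma 7.1.** Let $c\ne M$ be cycles of lengths $\ell\ge2$ and $m\ge5$. The probability that (e) of Proposition 5.1 holds for these $c,M$ and some $1\le d<\ell$ (without the restriction $\ell<K$) is at most $C\ell^3m^{-1/8}$.

*Proof.* Fix $d$. Let $x_j$ be the label of $c_j$ ($j$ mod $\ell$) and $y_k$ the label of $M_k$ ($k$ mod $m$). Let $p=c_0$, $p'=c_d$, $y=M_0$, $N=\mathrm{lcm}(\ell,m)$. At time $k$ the strands $p,p',y$ are at $x_k,x_{k+d},y_k$. We write $\chi_k(p,y)$, $\chi_k(p',y)$, $\chi_k(p,p')$ for the values of $\chi$ in the step from $k$ to $k+1$.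

**Step 1: what (e) says upstairs.** The deck transformation of $\Phi$ is $\mu\mapsto1/\mu$, and $\Phi$ maps $\{|\mu|>1\}$ homeomorphically onto $\mathbb C\setminus[-1,1]$. So the circle $|\lambda|=2$ lifts to loops of winding number $\pm1$ about $0$. Lifting the free homotopy: if the $\lambda$-loop is freely homotopic to the $e$-fold circle, its lift is closed with winding number $\pm e$ about $0$.

To follow the lift we record its state whenever the configuration is real. Call $y$ *outside* if $|\lambda|>1$, and *middle* if $|\lambda|<1$, that is, if $y$ is between $p$ and $p'$. For a lift $\mu$, with $\arg\mu$ continued along the path: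

- outside, $\mu\in\mathbb R\setminus\{0,\pm1\}$; let $\varepsilon=+1$ if $|\mu|>1$, $\varepsilon=-1$ if $|\mu|<1$, and $\hat\vartheta=\arg\mu\in\pi\mathbb Z$;
- middle, $|\mu|=1$ and $\mu\ne\pm1$; let $\sigma=\mathrm{sgn}\,\mathrm{Im}\,\mu$, and let $\hat\vartheta\in\frac\pi2+\pi\mathbb Z$ be the midpoint of the interval $(k\pi,(k+1)\pi)$ containing $\arg\mu$.

The difference $\hat\vartheta-\arg\mu$ depends only on $\mu$, so over a closed lift $\hat\vartheta$ and $\arg\mu$ change by the same amount.

**Step 2: cut one step of the motion into half twists.** The purpose is to reduce to a few moves that can be lifted by hand. Almost surely, in every step the crossing times of those pairs among the three strands that have $\chi=1$ are distinct. Indeed two simultaneous crossings would make all three real parts equal, so the points $(x_k,x_{k+1})$, $(x_{k+d},x_{k+d+1})$, $(y_k,y_{k+1})$ would be collinear; the first two are distinct, and the third is uniform on the unit square given the labels of $c$.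

Multiply the imaginary parts of all three points by a common factor $\tau_q(s)\in[0,1]$, $q\in[0,1]$, with $\tau_0=1$, $\tau_q>0$ near the crossing times for all $q$, and $\tau_1=0$ off a small neighborhood of them. No collision arises, because off the crossing times the real parts are distinct. So the step is homotopic rel endpoints to a motion that is real except on short intervals around the crossing times. On such an interval the crossing pair has real parts in an interval disjoint from that of the third point, and its difference makes a counterclockwise half turn. The space of configurations with the real parts of a pair both on one given side of the real part of the third point is homotopy equivalent to the space of values of the difference of the pair, which is $\mathbb C^*$. So in it a motion with given endpoints is determined up to homotopy by the change of argument of that difference.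

Hence each step is homotopic rel endpoints to a concatenation of order-preserving real motions and counterclockwise half twists of adjacent points about their midpoint, one for each pair with $\chi=1$, in the order of the crossings of the straight-line diagram. Order-preserving real motions keep $\lambda$ in one of $(-\infty,-1)$, $(-1,1)$, $(1,\infty)$, and so change none of $\varepsilon,\sigma,\hat\vartheta$.

**Step 3: the half twists in the $\lambda$-plane.**

- *$y$ with $p$.* Here $z_{p'}$ is fixed outside the pair, and $\lambda-1=-2\,\frac{z_y-z_{p'}}{z_p-z_{p'}}$. Numerator and denominator of the fraction lie in a common open half plane ($\mathrm{Re}>0$ or $\mathrm{Re}<0$), so the fraction is not in $(-\infty,0]$, and $\lambda\notin[1,\infty)$. Also $\lambda+1=2\frac{z_y-z_p}{z_{p'}-z_p}$ gains argument $+\pi$, since $z_y-z_p$ does, while $z_{p'}-z_p$ stays in an open half plane and is real of the same sign at both ends. In $\mathbb C\setminus([1,\infty)\cup\{-1\})$ a path with given endpoints is determined up to homotopy by the change of $\arg(\lambda+1)$. So, up to homotopy, $\lambda$ goes from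 $(-\infty,-1)$ to $(-1,1)$ through the lower half plane, or from $(-1,1)$ to $(-\infty,-1)$ through the upper half plane.
- *$y$ with $p'$.* Likewise $\lambda+1=2\frac{z_y-z_p}{z_{p'}-z_p}$ shows $\lambda\notin(-\infty,-1]$, and $\lambda-1=2\frac{z_y-z_{p'}}{z_{p'}-z_p}$ gains argument $+\pi$. So $\lambda$ goes from $(1,\infty)$ to $(-1,1)$ through the upper half plane, or from $(-1,1)$ to $(1,\infty)$ through the lower half plane.
- *$p$ with $p'$.* Then $y$ is outside. The sum $z_p+z_{p'}$ is fixed and $z_{p'}-z_p$ gains argument $\pi$ at constant modulus, so $\lambda$ rotates by $-\pi$ at constant $|\lambda|>1$.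

**Step 4: lift them.** For $\mu=\varrho e^{\mathrm i\phi}$ we have $\mathrm{Im}\,\Phi(\mu)=\frac12(\varrho-\varrho^{-1})\sin\phi$. So the lower half $\lambda$-plane lifts to $\{|\mu|>1,\mathrm{Im}\,\mu<0\}\cup\{|\mu|<1,\mathrm{Im}\,\mu>0\}$, and the upper one to $\{|\mu|>1,\mathrm{Im}\,\mu>0\}\cup\{|\mu|<1,\mathrm{Im}\,\mu<0\}$. Also $\lambda<-1$ iff $\mu<0$, $\mu\ne-1$, and $\lambda>1$ iff $\mu>0$, $\mu\ne1$. In its interior each lifted path stays in one of these regions. Arguments below are modulo $2\pi$.

- $y,p$; outside→middle (lower half plane, start at $\mu<0$). If $\varepsilon=1$: in $\{|\mu|>1,\mathrm{Im}\,\mu<0\}$, so $\sigma=-1$, $\hat\vartheta:\pi\to\frac{3\pi}2$. If $\varepsilon=-1$: in $\{|\mu|<1,\mathrm{Im}\,\mu>0\}$, so $\sigma=1$, $\hat\vartheta:\pi\to\frac\pi2$.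
- $y,p$; middle→outside (upper half plane, end at $\mu<0$). If $\sigma=1$: in $\{|\mu|>1,\mathrm{Im}\,\mu>0\}$, so new $\varepsilon=1$, $\hat\vartheta:\frac\pi2\to\pi$. If $\sigma=-1$: in $\{|\mu|<1,\mathrm{Im}\,\mu<0\}$, so new $\varepsilon=-1$, $\hat\vartheta:\frac{3\pi}2\to\pi$.
- $y,p'$; outside→middle (upper half plane, start at $\mu>0$). If $\varepsilon=1$: in $\{|\mu|>1,\mathrm{Im}\,\mu>0\}$, so $\sigma=1$, $\hat\vartheta:0\to\frac\pi2$. If $\varepsilon=-1$: in $\{|\mu|<1,\mathrm{Im}\,\mu<0\}$, so $\sigma=-1$, $\hat\vartheta:0\to-\frac\pi2$.
- $y,p'$; middle→outside (lower half plane, end at $\mu>0$). If $\sigma=1$: in $\{|\mu|<1,\mathrm{Im}\,\mu>0\}$, so new $\varepsilon=-1$, $\hat\vartheta:\frac\pi2\to0$. If $\sigma=-1$: in $\{|\mu|>1,\mathrm{Im}\,\mu<0\}$, so new $\varepsilon=1$, $\hat\vartheta:-\frac\pi2\to0$.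
- $p,p'$. For $|\mu|>1$, $\mathrm{Im}\,\mu$ and $\mathrm{Im}\,\lambda$ have the same sign, so $\arg\mu$ changes by $-\pi$. For $|\mu|<1$ apply this to $1/\mu$: $\arg\mu$ changes by $+\pi$.

In summary:

| half twist | effect |
|---|---|
| $y,p$; outside→middle | $\sigma=-\varepsilon$, $\ \hat\vartheta$ changes by $\varepsilon\frac\pi2$ |
| $y,p$; middle→outside | new $\varepsilon=\sigma$, $\ \hat\vartheta$ changes by (new $\varepsilon)\frac\pi2$ |
| $y,p'$; outside→middle | $\sigma=\varepsilon$, $\ \hat\vartheta$ changes by $\varepsilon\frac\pi2$ |
| $y,p'$; middle→outside | new $\varepsilon=-\sigma$, $\ \hat\vartheta$ changes by (new $\varepsilon)\frac\pi2$ |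
| $p,p'$ | $\varepsilon$ unchanged, $\ \hat\vartheta$ changes by $-\varepsilon\pi$ |

*Check.* Start in the order $y,p,p'$ and rotate everything by a half turn, so that $\lambda$ does not move. The crossings are $y,p$, then $y,p'$, then $p,p'$. The table gives $\sigma=-\varepsilon$, then new $\varepsilon=-\sigma$, the old one, and $\hat\vartheta$ changes by $\varepsilon\frac\pi2+\varepsilon\frac\pi2-\varepsilon\pi=0$, as it should.

The first two rows, and the next two, show:

> **(F)** Entering the middle across a strand and leaving it across *the same* strand flips $\varepsilon$.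

**Step 5: from (e) to one equation.** Let $\eta_k\in\{\pm1\}$ be the value of $\varepsilon$ (if outside) or $\sigma$ (if middle) at time $k$, and let $\pi H_k$ be the change of $\hat\vartheta$ in the step from $k$ to $k+1$. All rules are odd under simultaneous negation of $\varepsilon$, $\sigma$, and the changes of $\hat\vartheta$ (the effect of the deck transformation). Hence
$$\eta_{k+1}=\omega_k\eta_k,\qquad H_k=\eta_kh_k,$$
where $\omega_k\in\{\pm1\}$ and $h_k$ depend only on the positions of $p,p',y$ at times $k,k+1$, and $|h_k|\le2\cdot\frac12+1=2$.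

If (e) holds, the lift is closed with winding number $\pm e$, so $|\sum_{k<N}H_k|=2|e|$. Since also $\mathrm{lk}_N(p,y)=\mathrm{lk}_N(p',y)$,
$$2e=\mathrm{lk}_N(p,y)+\mathrm{lk}_N(p',y)-2\,\mathrm{lk}_N(p,p')=\sum_{k<N}K_k,\qquad K_k=\tfrac12\big(\chi_k(p,y)+\chi_k(p',y)\big)-\chi_k(p,p').$$
So (e) for this $d$ implies, almost surely,
$$\Big|\sum_{k<N}K_k\Big|=\Big|\sum_{k<N}H_k\Big|.\tag{10}$$

**Step 6: $\sum H_k$ is small.** Condition on the labels of $c$, and let $p_*$ be the least of their $\ell+1$ spacings. Let $g=N/m\le\ell$. Split $[0,N)$ into $g$ passes of length $m$, the $i$-th having phase $\varphi_i=im$ mod $\ell$. Taking out the sign $\eta$ at the start of each pass,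
$$\Big|\sum_{k<N}H_k\Big|\le\sum_{i<g}|Y_{\varphi_i}|,\qquad Y_\varphi=\sum_{k=0}^{m-1}\Big(\prod_{j<k}\omega_j\Big)h_k,$$
where $\omega_j,h_j$ are computed with $p,p'$ at $x_{\varphi+j},x_{\varphi+d+j}$ moving to $x_{\varphi+j+1},x_{\varphi+d+j+1}$, and with $y$ moving from $y_j$ to $y_{j+1}$, where $y_m=y_0$. The claim is
$$\mathbb E[Y_\varphi^2\mid c]\le12\,m\,p_*^{-3}.\tag{11}$$
Expanding the square, $\mathbb E[Y_\varphi^2\mid c]\le2\sum_{0\le k\le k'\le m-1}\big|\mathbb E[h_kh_{k'}\prod_{k\le j<k'}\omega_j\mid c]\big|$, so we need decay in $k'-k$.

Consider the *centers* $i=k+2,k+5,k+8,\dots\le k'-1$; there are $\lfloor(k'-k)/3\rfloor$ of them. Condition on all $y$'s except those at centers. Among the factors only $\omega_{i-1}$ and $\omega_i$ depend on $y_i$. The factors $h_k,h_{k'}$ involve $y_k,y_{k+1},y_{k'},y_{k'+1}$ and depend on no center, since centers lie in $[k+2,k'-1]$ and, if $k'+1=m$, the index $0$ is not a center. So the conditional expectation factors over the centers. Call $y_i$ *far left* if it is smaller than all labels of $c$, and suppose $y_{i-1}$ and $y_{i+1}$ are both far left.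

- If $y_i$ is also far left, $y$ crosses neither strand in the two steps, and $\omega_{i-1}\omega_i=1$.
- If $y_i$ lies between the labels of $p$ and $p'$ at time $i$, let $\alpha$ be the strand ($p$ or $p'$) with the smaller label at time $i$. In the step $i-1\to i$, $y$ passes from the left of both strands to the right of $\alpha$ only, so it crosses exactly $\alpha$. In the step $i\to i+1$ it again crosses exactly $\alpha$. If $p$ and $p'$ cross in one of these steps, they are adjacent at that moment, so $y$ is then outside: the crossing occurs before $y$ enters the middle or after it leaves, and it does not change $\varepsilon$. By (F), $\omega_{i-1}\omega_i=-1$.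

Each alternative has probability at least $p_*$, since far left has the length of the first spacing, and the gap between $p$ and $p'$ contains a spacing. So $|\mathbb E[\omega_{i-1}\omega_i\mid\cdot]|\le1-2p_*$ when $y_{i\pm1}$ are far left; otherwise it is at most $1$. The sets $\{i-1,i+1\}\subset\{1,\dots,m-1\}$ are disjoint for different centers and contain no center, and both neighbors are far left with probability at least $p_*^2$. Hence
$$\Big|\mathbb E\Big[h_kh_{k'}\prod_{k\le j<k'}\omega_j\,\Big|\,c\Big]\Big|\le4\,(1-2p_*^3)^{\lfloor(k'-k)/3\rfloor}.$$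
Summing a geometric series in which each exponent occurs three times, $\mathbb E[Y_\varphi^2\mid c]\le8m\cdot\frac3{2p_*^3}$, which is (11). By Cauchy–Schwarz, $\mathbb E\big[(\sum_{i<g}|Y_{\varphi_i}|)^2\mid c\big]\le12g^2m\,p_*^{-3}$.

**Step 7: $\sum K_k$ is large.** Given $c$, for every element of $M$ and every $j$ the value $\chi$ with $c_j$ has mean $\kappa_j:=x_j(1-x_{j+1})+(1-x_j)x_{j+1}=x_j+x_{j+1}-2x_jx_{j+1}$. So
$$\mathbb E\Big[\sum_{k<N}K_k\,\Big|\,c\Big]=N\Big(\bar\kappa-\frac{f_c(d)}\ell\Big),\qquad\bar\kappa=\frac1\ell\sum_j\kappa_j.$$
Grouping times by residue mod $m$ writes $\sum K_k$ as a sum of $m$ terms, each bounded by $g$ in absolute value (as $|K_k|\le1$), the $a$-th depending on $y_a,y_{a+1}$ only. Only cyclically adjacent terms are dependent, so the conditional variance is at most $3mg^2$.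

Let $\zeta,\theta\in(0,1)$. If $|\bar\kappa-f_c(d)/\ell|>2\zeta$ and $p_*\ge\theta$, then (10) forces $|\sum K_k-\mathbb E[\sum K_k\mid c]|\ge\zeta N$ or $\sum_i|Y_{\varphi_i}|\ge\zeta N$: if the first fails, then $|\sum K_k|>\zeta N$. By Chebyshev, as $N=gm$, this has conditional probability at most
$$\frac{3+12\theta^{-3}}{\zeta^2m}\le\frac{15}{\theta^3\zeta^2m}.$$

**Step 8: the two exceptional events.** We must bound the probabilities that a spacing is small and that the mean in Step 7 is close to $0$. Each spacing is less than $\theta$ with probability $1-(1-\theta)^\ell\le\ell\theta$, so $\Pr(p_*<\theta)\le(\ell+1)\ell\theta\le2\ell^2\theta$. Next, $f_c(d)\in\{0,\dots,\ell\}$, and for each integer $j$ we claim $\Pr(|\bar\kappa-j/\ell|\le2\zeta)\le6\sqrt{\zeta\ell}$: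

- For $\ell\ge3$, $\bar\kappa$ is affine in $x_0$ with slope $\frac2\ell t$, $t=1-x_1-x_{\ell-1}$, and $t$ has density at most $1$ on $[-1,1]$. The probability is at most $\mathbb E\min(1,2\zeta\ell/|t|)\le(2\zeta\ell)^{1/2}\,\mathbb E|t|^{-1/2}\le4(2\zeta\ell)^{1/2}$.
- For $\ell=2$, $\bar\kappa=x_0+x_1-2x_0x_1$ has slope $t=1-2x_1$ in $x_0$, uniform on $[-1,1]$. The probability is at most $\mathbb E\min(1,4\zeta/|t|)\le2\zeta^{1/2}\cdot2$.

Summing over $j$, $\Pr(|\bar\kappa-f_c(d)/\ell|\le2\zeta)\le(\ell+1)\,6\sqrt{\zeta\ell}\le9\ell^{3/2}\zeta^{1/2}$.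

Altogether the probability of (e) for this $d$ is at most $9\ell^{3/2}\zeta^{1/2}+2\ell^2\theta+15/(\theta^3\zeta^2m)$. With $\theta=m^{-1/8}$ and $\zeta=m^{-1/4}$, every term is a multiple of $m^{-1/8}$, and the sum is at most $26\,\ell^2m^{-1/8}$. Sum over $d<\ell$. $\square$

## 8. Summing over cycles: the upper bound

Since $\pi_n\le1$, we may take $n$ large. Let
$$K=n^{1/27}\ge5,\qquad s_0=n^{99/100}\ge K.$$
If $\beta$ is not pseudo-Anosov, then either there is no unique longest cycle of length at least $s_0$, or one of (a)–(e) of Proposition 5.1 holds with $m\ge s_0$. We bound each event using (T) and the divisor bound: $\ell$ has at most $C\ell^{1/4}$ divisors.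

**Longest cycle.** The cycle of a given element has uniform length on $\{1,\dots,n\}$, so $\Pr(\text{longest}<s_0)\le s_0/n=n^{-1/100}$. The probability of two cycles of a common length $\ge s_0$ is at most $\sum_{m\ge s_0}m^{-2}\le C/s_0$.

**(a)** By Lemma 6.2, at most $\sum_{\ell\ge K}\ell^{-1}\cdot C\ell^{1/4}\cdot C\ell^{-1/2}\le CK^{-1/4}$.

**(b)** By Lemma 6.3 (with $\mathcal A=M$, $\mathcal B=T$, modulus $2m$) and Lemma 6.4, at most
$$\sum_{s_0\le m\le n}\frac1m\sum_{t\le m}\frac Ct\min\big(t^{-1/4},t^{3/2}m^{-1/2}\big)\le C\sum_{m\ge s_0}m^{-1-1/14}\le Cs_0^{-1/14}.$$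
Here the inner sum is split at $t=m^{2/7}$: below, $\sum t^{1/2}m^{-1/2}\le Cm^{3/7-1/2}=Cm^{-1/14}$; above, $\sum t^{-5/4}\le Cm^{-1/14}$.

**(c)** By Lemma 6.3 (with $\mathcal A=M$, $\mathcal B=c$, $b=\ell$, modulus $2\ell$), at most $\sum_{s_0\le m\le n}\frac1m\sum_{\ell\ge K}C\ell^{-5/4}\le CK^{-1/4}\log n$.

**(d)** By Lemma 6.5, at most
$$\sum_{m\ge s_0}\frac1m\sum_r\frac1{r^2}\min\big(1,Cr^2m^{-1/2}\big)\le C\sum_{m\ge s_0}m^{-5/4}\le Cs_0^{-1/4},$$
splitting at $r=m^{1/4}$, where both parts are at most $Cm^{-1/4}$.

**(e)** By Lemma 7.1, at most
$$\sum_{m\ge s_0}\frac1m\sum_{2\le\ell<K}\frac1\ell\,C\ell^3m^{-1/8}\le CK^3s_0^{-1/8}=C\,n^{1/9-99/800}\le C\,n^{-1/80},$$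
because $\frac{99}{800}-\frac19=\frac{91}{7200}>\frac{90}{7200}=\frac1{80}$.

Since $K^{-1/4}\log n=n^{-1/108}\log n$, and $s_0^{-1/14}$, $s_0^{-1/4}$, $s_0^{-1}$ are all at most $n^{-1/100}$, the total is at most $C\,n^{-1/108}\log n+C\,n^{-1/100}\le C\,n^{-1/110}$. This proves the upper bound of Theorem 1, and so the conjecture is true. $\blacksquare$

## 9. Reducible simple braids from adjacent points: the lower bound

For the lower bound we exhibit enough permutations whose braids visibly have an invariant curve. Take $V=\{1,\dots,n\}$, $u_1<\dots<u_n$, $W=w$ in (1).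

**Lemma 9.1.** Let $n\ge3$. If $w(1)=1$, or $w(n)=n$, or $w$ preserves $\{i,i+1\}$ for some $i$, then $\beta_w$ is reducible.

*Proof.* **Endpoints.** Let $w(1)=1$; the case $w(n)=n$ is symmetric. The point $z_1$ is stationary at $u_1$, and all other points have real part at least $u_2>u_1$ at all times. So the motion extends to an ambient isotopy supported in the interior of a fixed convex disc in $\{\mathrm{Re}\,z>u_1\}$ that contains the other $n-1$ points throughout. The boundary of this disc is an invariant essential curve.

**Adjacent pairs.** Let $w$ preserve $\{i,i+1\}$. By Section 3 the braid depends only on the order of the labels, so we may bring $u_i,u_{i+1}$ close together. Fix the other labels, fix $x$ strictly between the neighboring ones (or $0$, $1$), and take $u_i=x-\delta$, $u_{i+1}=x+\delta$. The points $z_i,z_{i+1}$ are either stationary or exchanged within $\{|\mathrm{Re}\,z-x|\le\delta,\ |\mathrm{Im}\,z|\le\delta/2\}$, so they stay in $\{|z-x|<2\delta\}$. For $v\ne i,i+1$ we also have $w(v)\ne i,i+1$, and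
$$z_v(s)-x=(1-s)A+sB-\mathrm i\,s(1-s)(B-A),\qquad A=u_v-x,\quad B=u_{w(v)}-x,$$
with $A,B$ nonzero. As with (2), this never vanishes, and it does not depend on $\delta$. So its modulus is at least some $\eta>0$ independent of $\delta$ (and of $v$). For $2\delta<\eta$ the circle $|z-x|=2\delta$ is never met by a moving point, and the motion extends to an ambient isotopy fixing this circle pointwise. It encloses exactly two marked points, so it is an invariant essential curve. $\square$

**Counting.** For $n=3$ the lower bound holds once $C\ge12$, since then $\frac43-\frac C9\le0$. Let $n\ge4$. The $n+1$ events of Lemma 9.1 have probabilities summing to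
$$\frac2n+(n-1)\cdot\frac2{n(n-1)}=\frac4n.$$
To control overlaps we sum the probabilities of the pairwise intersections:

- $\{w(1)=1,w(n)=n\}$ and the overlapping cases $\{w(1)=1,w(2)=2\}$, $\{w(n-1)=n-1,w(n)=n\}$ each have probability $\frac1{n(n-1)}$;
- the other intersections with an endpoint event fix one point and preserve a disjoint pair, and contribute $O(n\cdot n^{-3})$;
- two disjoint pairs $\{i,i+1\},\{j,j+1\}$ contribute $O(n^2\cdot n^{-4})$;
- two overlapping pairs $\{i,i+1\},\{i+1,i+2\}$ force three fixed points and contribute $O(n\cdot n^{-3})$.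

The sum is $O(n^{-2})$. By Bonferroni's inequality,
$$\pi_n\ge\frac4n-O(n^{-2}),$$
which is the lower bound of Theorem 1. $\blacksquare$
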